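\title{Singular points of the apparent curve and three-dimensional families of spherical metrics on tori}

\begin{abstract}
Spherical metrics on a flat torus with cone angle $4\pi$ at $n$ given points project to an affine variety, the apparent space, whose points are second-order linear equations without logarithmic singularities. A conjecture stated by Fu and Lin asserts that for even $n$ a singular point of the apparent space forces a family of such metrics homeomorphic to $SL(2,\mathbb{C})/SU(2)$. We show that such a family exists exactly when the $n$ points are the critical points of an elliptic function of degree $n/2$, and that the apparent space is a connected reduced curve, hence singular as soon as it is reducible. It follows that the conjecture fails on every torus and for every even $n\ge4$; for $n=4$ we determine exactly when it fails. The converse implication is true.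
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The curvature equation and the apparent space}

Let $\tau\in\mathbb{C}$ with $\operatorname{Im}\tau>0$, let $\Lambda=\mathbb{Z}+\mathbb{Z}\tau$ and $E=E_\tau=\mathbb{C}/\Lambda$, and let $\wp$ and $\zeta$ be the Weierstrass functions of $\Lambda$. For a set $\Sigma=\{p_1,\dots,p_n\}\subset E$ of $n$ distinct points consider the curvature equation
\begin{equation}\label{eq:curv}
\Delta u+e^{u}=4\pi\sum_{j=1}^n\delta_{p_j}\quad\text{on } E,
\end{equation}
where $\delta_p$ is the Dirac measure at $p$. A solution is a real function $u$, smooth on $E\setminus\Sigma$, with $e^u\in L^1(E)$, that satisfies \eqref{eq:curv} in the sense of distributions. Write $u=\log(2\rho^2)$. Away from $\Sigma$ the equation says that the metric $\rho|dz|$ has curvature $-\rho^{-2}\Delta\log\rho=1$; since $\Delta\log|z|=2\pi\delta_0$, the right side says that $\rho$ vanishes like $|z-p_j|$, which is a cone point of angle $4\pi$. Let $\mathcal{SM}_\Sigma=\mathcal{SM}_\Sigma(\tau)$ be the set of solutions, with the topology of $C^\infty$ convergence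 on compact subsets of $E\setminus\Sigma$.

The simplest solutions are pullbacks of the round sphere. If $f:E\to\mathbb{P}^1$ is an elliptic function with a simple critical point at each $p_j$ and no other critical points, then $u=\log\bigl(8|f'|^2/(1+|f|^2)^2\bigr)$ solves \eqref{eq:curv}, and the Riemann--Hurwitz formula forces $\deg f=n/2$. Composing $f$ with a M\"obius transformation gives another solution, the same one if the transformation is a rotation of the sphere. So one such $f$ produces a family of solutions parametrized by the real three-dimensional manifold $SL(2,\mathbb{C})/SU(2)$.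

A general solution has this form only locally. What remains global is the function $-\frac12u_{zz}+\frac14u_z^2$. As we recall in Section~\ref{sec:ode}, it is an elliptic function of the form
\begin{equation}\label{eq:Q}
Q_x(z)=\frac34\sum_{j=1}^n\wp(z-p_j)+\sum_{j=1}^nT_j\,\zeta(z-p_j)+B,\qquad x=(\mathbb{T},B)=(T_1,\dots,T_n,B),\quad \sum_jT_j=0,
\end{equation}
and the linear equation $y''=Q_xy$ has no logarithmic solutions at the points $p_k$. The last condition is algebraic. Fix lifts $p_j\in\mathbb{C}$, write $\wp_{kj}=\wp(p_k-p_j)$ and $\zeta_{kj}=\zeta(p_k-p_j)$, and put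
\[
P_k=T_k^2-\frac34\sum_{j\ne k}\wp_{kj}-\sum_{j\ne k}T_j\zeta_{kj}-B\qquad(k=1,\dots,n).
\]
The \emph{apparent space} is the affine variety
\[
AP_\Sigma=AP_\Sigma(\tau)=\Bigl\{(\mathbb{T},B)\in\mathbb{C}^{n+1}\ :\ \sum_jT_j=0,\ P_1=\dots=P_n=0\Bigr\},
\]
and we write $\mathcal{O}=\mathbb{C}[\mathbb{T},B]/(\sum_jT_j,P_1,\dots,P_n)$ for the ring defined by these equations. The choice of lifts is immaterial. Let $\zeta(z+\omega)=\zeta(z)+\eta_\omega$ for $\omega\in\Lambda$. Replacing $p_i$ by $p_i+\omega$ adds $\eta_\omega T_i$ to $P_k$ for $k\ne i$, and adds $-\eta_\omega\sum_{j\ne i}T_j=\eta_\omega T_i$ to $P_i$; this is the linear substitution $B\mapsto B-\eta_\omega T_i$. Translating $\Sigma$ changes neither $AP_\Sigma$ nor, up to homeomorphism, $\mathcal{SM}_\Sigma$.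

Recall that the Zariski tangent space of an affine variety at a point $x$ is the common kernel of the differentials at $x$ of all polynomials vanishing on the variety, and that $x$ is \emph{singular} if this space has dimension larger than the dimension of the variety at $x$; equivalently, the local ring at $x$ is not regular. Regular local rings are domains, so a point lying on two irreducible components is singular.

\begin{example}\label{ex:two}
Let $n=2$. On $T_1+T_2=0$ both $P_1$ and $P_2$ equal $T_1^2+T_1\zeta_{12}-\frac34\wp_{12}-B$, because $\zeta$ is odd and $\wp$ is even. So $AP_\Sigma\cong\mathbb{C}$, with coordinate $T_1$, is a smooth curve, although it is defined by three equations in three unknowns. There is no elliptic function of degree $n/2=1$.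
\end{example}

\subsection{The conjecture}

Sending $u$ to $x$ defines a continuous map $\Pi:\mathcal{SM}_\Sigma\to AP_\Sigma$. For even $n$ we shall see that $AP_\Sigma$ is a curve, and that a fiber of $\Pi$ is empty, or a line, or a copy of $SL(2,\mathbb{C})/SU(2)\cong\mathbb{R}^3$. It is natural to expect that the points where the fiber jumps are visible in the geometry of the curve. For the four $2$-torsion points $\Sigma=E[2]$ the match is perfect: $AP_\Sigma$ consists of three concurrent lines, and their common point is the image of the family produced by $f=\wp$ (Section~\ref{sec:four}). The following conjecture is posed in \cite{FL}.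

\begin{quote}
\textbf{Conjecture.} \emph{Let $n$ be even. If $AP_\Sigma(\tau)$ has a singular point, then $\mathcal{SM}_\Sigma(\tau)$ contains a subset isomorphic to $SL(2,\mathbb{C})/SU(2)$.}
\end{quote}

Here ``isomorphic'' means homeomorphic, in the topology of $\mathcal{SM}_\Sigma$; a bijection of sets would carry no information, since a line has the same cardinality as $\mathbb{R}^3$. We call such a subset a \emph{copy of $SL(2,\mathbb{C})/SU(2)$}. By Example~\ref{ex:two} the conjecture is vacuous for $n=2$.

\subsection{Results}

The conjecture is false. We describe its conclusion and its hypothesis separately and then compare them. Critical points of an elliptic function are those of the branched covering $E\to\mathbb{P}^1$; in particular multiple poles are critical points.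

\begin{theorem}[Criterion]\label{thm:A}
Let $n$ be even. Then $\mathcal{SM}_\Sigma(\tau)$ contains a subset homeomorphic to $SL(2,\mathbb{C})/SU(2)$ if and only if there is an elliptic function of degree $n/2$ on $E$ whose set of critical points is $\Sigma$.
\end{theorem}

\begin{theorem}[Structure of the apparent space]\label{thm:B}
Let $n$ be even. The ring $\mathcal{O}$ is reduced, is free of rank $\binom{n}{n/2}$ over $\mathbb{C}[B]$, and has no nontrivial idempotents. So $AP_\Sigma$ is a connected reduced affine curve; if it is reducible, it is singular.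
\end{theorem}

\begin{theorem}[Four points]\label{thm:C}
Let $n=4$.
\begin{enumerate}
\item[(i)] $AP_\Sigma$ is singular if and only if $p_i+p_j\equiv p_k+p_l\pmod\Lambda$ for some labeling $\{i,j,k,l\}=\{1,2,3,4\}$.
\item[(ii)] $\mathcal{SM}_\Sigma$ contains a subset homeomorphic to $SL(2,\mathbb{C})/SU(2)$ if and only if $\Sigma$ is a coset of $E[2]$.
\end{enumerate}
Hence for $n=4$ the conjecture fails exactly for those $\Sigma$ that satisfy the condition in \textup{(i)} and are not cosets of $E[2]$.
\end{theorem}

\begin{corollary}\label{cor:false}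
Let $\Sigma=\{\pm a,\pm b\}$ consist of four distinct points of $E_\tau$, with $4a\notin\Lambda$; for example $a=\frac1{10}$, $b=\frac15$, and $\tau$ arbitrary. Then $AP_\Sigma(\tau)$ is singular and $\mathcal{SM}_\Sigma(\tau)$ contains no subset homeomorphic to $SL(2,\mathbb{C})/SU(2)$. The conjecture is false.
\end{corollary}

\begin{proof}
We have $a+(-a)=b+(-b)$, so Theorem~\ref{thm:C}(i) applies. Differences of points of a coset of $E[2]$ are $2$-torsion, and $a-(-a)=2a$ is not, so Theorem~\ref{thm:C}(ii) gives the second claim.
\end{proof}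

\begin{theorem}[All even $n\ge4$]\label{thm:D}
For every $\tau$ and every even $n=2m\ge4$ there is $r>0$ such that for every set $\Sigma=\{\pm a_1,\dots,\pm a_m\}$ of $n$ distinct points with $0<|a_i|<r$, the variety $AP_\Sigma$ is singular but $\mathcal{SM}_\Sigma$ contains no subset homeomorphic to $SL(2,\mathbb{C})/SU(2)$.
\end{theorem}

\begin{theorem}[The converse implication]\label{thm:E}
If $n$ is even and $\mathcal{SM}_\Sigma$ contains a subset homeomorphic to $SL(2,\mathbb{C})/SU(2)$, then $AP_\Sigma$ has a singular point, with Zariski tangent space of dimension at least $3$.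
\end{theorem}

The curve $AP_\Sigma$ thus has a second source of singular points besides elliptic functions. When $\Sigma$ is symmetric under $z\mapsto-z$, some components of $AP_\Sigma$ consist of even functions $Q_x$ and others do not, and connectedness forces components to meet.

Section~\ref{sec:ode} translates \eqref{eq:curv} into linear algebra. Section~\ref{sec:four} computes $AP_\Sigma$ for $n=4$, where both kinds of singular points can be seen by hand. Section~\ref{sec:ends} constructs the ends of the curve $AP_\Sigma$; they are the common tool in the proofs of Theorem~\ref{thm:B} (Section~\ref{sec:structure}), Theorem~\ref{thm:A} (Section~\ref{sec:criterion}) and Theorem~\ref{thm:D} (Section~\ref{sec:clusters}). Theorem~\ref{thm:E} is proved in Section~\ref{sec:tangent}.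

\section{From the curvature equation to invariant Hermitian forms}\label{sec:ode}

\subsection{Standard facts}

We use the following facts on elliptic functions.
\begin{enumerate}
\item[(E1)] $\zeta$ is odd, $\zeta(z)=z^{-1}+O(z^3)$, $\zeta'=-\wp$, and $\zeta=\sigma'/\sigma$, where the Weierstrass function $\sigma$ is entire with simple zeros on $\Lambda$ and $\sigma(z+1)=-e^{\eta_1(z+1/2)}\sigma(z)$.
\item[(E2)] An elliptic function without poles is constant. The residues of an elliptic function sum to $0$. A nonconstant elliptic function takes every value in $\mathbb{P}^1$ the same number of times, its degree.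
\item[(E3)] (Abel) A divisor of degree $0$ on $E$ is the divisor of an elliptic function if and only if its points sum to $0$ in the group $E$.
\item[(E4)] (Riemann--Hurwitz) If $f$ has degree $d\ge1$ and local degree $e_p$ at $p$, the ramification divisor $R(f)=\sum_p(e_p-1)[p]$ has degree $2d$. The point $p$ is critical if $e_p\ge2$, and simple critical if $e_p=2$.
\end{enumerate}
The Schwarzian derivative $S(f)=(f''/f')'-\frac12(f''/f')^2$ does not change when $f$ is composed with a M\"obius transformation. Where $f$ is holomorphic and $f'\ne0$, the function $y=f'^{-1/2}$ has $y'/y=-f''/(2f')$, so $y''/y=(y'/y)'+(y'/y)^2=-\frac12S(f)$, and $(fy)''=fy''+2f'y'+f''y=fy''$. Thus $y$ and $fy$ solve $y''=-\frac12S(f)\,y$, and their Wronskian is $f'y^2=1$.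

\subsection{Apparent singularities}

Let $\mathcal{Q}=\{(\mathbb{T},B):\sum_jT_j=0\}\cong\mathbb{C}^n$. For $x\in\mathcal{Q}$ the function $Q_x$ of \eqref{eq:Q} is elliptic. Conversely, an elliptic function that is holomorphic off $\Sigma$ and of the form $\frac34(z-p_k)^{-2}+O(|z-p_k|^{-1})$ at each $p_k$ is $Q_x$ for a unique $x\in\mathcal{Q}$: its residues $T_j$ sum to $0$, and after subtracting the two sums in \eqref{eq:Q} a constant remains.

\begin{lemma}\label{lem:frob}
Let $x\in\mathcal{Q}$ and $t=z-p_k$. The local monodromy of $y''=Q_xy$ at $p_k$ is $-I$ if $P_k(x)=0$, and is not diagonalizable if $P_k(x)\ne0$. If $P_k(x)=0$ there is a basis of solutions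
\[
\phi_1=t^{-1/2}h_1(t),\quad \phi_2=t^{3/2}h_2(t),\qquad h_1=1-T_kt+O(t^2),\quad h_2=1+O(t),
\]
with $h_1,h_2$ holomorphic at $0$.
\end{lemma}

\begin{proof}
By (E1), $Q_x=\frac34t^{-2}+T_kt^{-1}+C_k+O(t)$ with $C_k=\frac34\sum_{j\ne k}\wp_{kj}+\sum_{j\ne k}T_j\zeta_{kj}+B=T_k^2-P_k$. The exponents are the roots $-\frac12,\frac32$ of $s(s-1)=\frac34$. They differ by an integer, so the Frobenius method gives solutions $\phi_2=t^{3/2}h_2$ and $\phi_1=t^{-1/2}h_1+\kappa\,\phi_2\log t$, with $\kappa\in\mathbb{C}$ and $h_i$ holomorphic, $h_i(0)=1$. Write $h_1=\sum_ia_it^i$ and use $(i-\frac12)(i-\frac32)-\frac34=i(i-2)$. The term $\kappa\phi_2\log t$ contributes $\kappa(2\phi_2'/t-\phi_2/t^2)=2\kappa t^{-1/2}+\cdots$ to $\phi_1''-Q_x\phi_1$. The coefficient of $t^{-3/2}$ gives $-a_1-T_k=0$, and that of $t^{-1/2}$ gives $-T_ka_1-C_k+2\kappa=0$, that is, $2\kappa=-P_k(x)$. Around $p_k$ we have $\phi_2\mapsto-\phi_2$ and $\phi_1\mapsto-\phi_1-2\pi i\kappa\phi_2$.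
\end{proof}

Points of $AP_\Sigma$ will be produced twice in the same way.

\begin{lemma}\label{lem:schwarz}
Let $f$ be a nonconstant meromorphic function on $\mathbb{C}$ whose critical points are exactly the points of $\Sigma+\Lambda$, all simple, and suppose that $S(f)$ is $\Lambda$-periodic. Then $-\frac12S(f)=Q_x$ for some $x\in AP_\Sigma$, and $f'^{-1/2}$, $ff'^{-1/2}$ form a basis of solutions of $y''=Q_xy$.
\end{lemma}

\begin{proof}
Near a noncritical point some M\"obius image of $f$ is holomorphic with nonzero derivative, so $S(f)$ is holomorphic there. Near $p_k$ some M\"obius image $\tilde f$ has a double zero, so $\tilde f'=t\,h(t)$ with $h(0)\ne0$ and $\tilde f''/\tilde f'=t^{-1}+h'/h$. Hence $-\frac12S(f)=-\frac12(-1-\frac12)t^{-2}+O(t^{-1})=\frac34t^{-2}+O(t^{-1})$, and $-\frac12S(f)=Q_x$ with $x\in\mathcal{Q}$. The solutions $\tilde f'^{-1/2}$ and $\tilde f\tilde f'^{-1/2}$ both change sign around $p_k$, so the local monodromy is $-I$ and $P_k(x)=0$ by Lemma~\ref{lem:frob}.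
\end{proof}

\subsection{Monodromy and trivial points}

Let $x\in\mathcal{Q}$. On the universal cover of $E\setminus\Sigma$ choose solutions $y_1,y_2$ of $y''=Q_xy$ with $y_1y_2'-y_1'y_2=1$, and let $y=(y_1,y_2)^T$. A deck transformation replaces $y$ by $My$ with $M\in SL(2,\mathbb{C})$; this defines the monodromy $\rho_x:\pi_1(E\setminus\Sigma)\to SL(2,\mathbb{C})$. The group $\pi_1(E\setminus\Sigma)$ is generated by $a,b$ and loops $c_k$ around the $p_k$, with the relation $[a,b]c_1\cdots c_n=1$. Let $\mathsf{A}=\rho_x(a)$ and $\mathsf{B}=\rho_x(b)$. For $x\in AP_\Sigma$ all $\rho_x(c_k)$ equal $-I$, so $[\mathsf{A},\mathsf{B}]=(-I)^n$. \emph{For even $n$ the matrices $\mathsf{A}$ and $\mathsf{B}$ commute.} We call $x\in AP_\Sigma$ \emph{trivial} if the image of $\rho_x$ lies in $\{\pm I\}$.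

\begin{lemma}\label{lem:trivial}
$AP_\Sigma$ has a trivial point if and only if there is an elliptic function of degree $n/2$ whose set of critical points is $\Sigma$.
\end{lemma}

\begin{proof}
Let $x$ be trivial. Then $f=y_2/y_1$ is single-valued on $E\setminus\Sigma$. There $f'=y_1^{-2}$ and $(1/f)'=-y_2^{-2}$, and $y_1,y_2$ have no common zero, so $f$ has no critical point off $\Sigma$. Near $p_k$ it is a M\"obius image of $\phi_2/\phi_1=t^2(1+O(t))$. So $f$ is elliptic with simple critical points exactly at $\Sigma$, and $2\deg f=n$ by (E4). Conversely, let $f$ have degree $n/2$ and critical set $\Sigma$. Then $R(f)$ has degree $n$ and is supported on $n$ points, so all critical points are simple. Lemma~\ref{lem:schwarz} gives $x\in AP_\Sigma$ and a basis whose ratio $f$ is invariant under monodromy. A matrix in $SL(2,\mathbb{C})$ that fixes the nonconstant ratio acts as the identity M\"obius transformation, so it is $\pm I$.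
\end{proof}

\subsection{The fibers of $\Pi$}

The point of the next proposition is that $e^{-u/2}$ satisfies a linear equation. Let $\mathcal{H}$ be the space of positive definite Hermitian $2\times2$ matrices of determinant $1$. The map $g\mapsto gg^*$ identifies $SL(2,\mathbb{C})/SU(2)$ with $\mathcal{H}$, and the entries $H_{11}>0$, $H_{12}\in\mathbb{C}$ identify $\mathcal{H}$ with $(0,\infty)\times\mathbb{C}\cong\mathbb{R}^3$. Let $\mathcal{H}_x\subset\mathcal{H}$ be the set of $H$ with $M^*HM=H$ for all $M$ in the image of $\rho_x$.

\begin{proposition}\label{prop:dict}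
There is a continuous map $\Pi:\mathcal{SM}_\Sigma\to AP_\Sigma$ with $Q_{\Pi(u)}=-\frac12u_{zz}+\frac14u_z^2$. For every $x\in AP_\Sigma$ the map $H\mapsto u_H=\log8-2\log(y^*Hy)$ is a homeomorphism from $\mathcal{H}_x$ onto $\Pi^{-1}(x)$.
\end{proposition}

\begin{proof}
\emph{An identity.} Let $x\in\mathcal{Q}$, let $H$ be any constant $2\times2$ matrix, let $F=y^*Hy$, and let $\Phi$ be the matrix with columns $y$ and $y'$, so that $\det\Phi=1$. Since $y$ is holomorphic,
\begin{equation}\label{eq:Phi}
\Phi^*H\Phi=\begin{pmatrix}F&F_z\\ F_{\bar z}&F_{z\bar z}\end{pmatrix}.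
\end{equation}
So $F$ determines $H$, and $FF_{z\bar z}-F_zF_{\bar z}=\det H$. If $F>0$ and $u=\log8-2\log F$, then $\Delta=4\partial_z\partial_{\bar z}$ gives
\begin{equation}\label{eq:detH}
\Delta u=-8\det H/F^2,\qquad e^u=8/F^2.
\end{equation}

\emph{Regularity at $\Sigma$.} Let $u\in\mathcal{SM}_\Sigma$, $t=z-p_k$ and $\tilde u=u-2\log|t|$. On a disk $D$ around $p_k$ we have $-\Delta\tilde u=e^u\in L^1(D)$, and we take $D$ so small that $\|e^u\|_{L^1(D)}<2\pi$. Let $u_1$ solve $-\Delta u_1=e^u$ in $D$ with zero boundary values. By the estimate of Brezis and Merle \cite[Theorem 1]{BM}, $e^{k|u_1|}\in L^1(D)$ whenever $k\|e^u\|_{L^1(D)}<4\pi$; we use $k=2$. By Weyl's lemma $\tilde u-u_1$ is a smooth harmonic function. Hence $e^u=|t|^2e^{\tilde u}\in L^2_{\mathrm{loc}}(D)$, so $\tilde u\in W^{2,2}_{\mathrm{loc}}(D)$, and $\tilde u$ is H\"older continuous. Since $|t|^2$ is smooth, Schauder estimates applied repeatedly to $-\Delta\tilde u=|t|^2e^{\tilde u}$ show that $\tilde u$ is smooth.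

\emph{The map $\Pi$.} Put $q=-\frac12u_{zz}+\frac14u_z^2$. Off $\Sigma$ we have $u_{z\bar z}=-\frac14e^u$, so $q_{\bar z}=\frac18e^uu_z-\frac18u_ze^u=0$. Near $p_k$ we have $u_z=t^{-1}+\tilde u_z$, so $q=\frac34t^{-2}+O(|t|^{-1})$. Thus $q=Q_x$ for a unique $x=\Pi(u)\in\mathcal{Q}$. The coordinate $T_k$ is $\frac1{2\pi i}\oint q\,dz$ over a fixed small circle around $p_k$, and $B$ is then read off from the value of $q$ at a fixed point of $E\setminus\Sigma$. So $\Pi$ is continuous.

\emph{From $u$ to $H$.} Let $x=\Pi(u)$ and $F=\sqrt8\,e^{-u/2}$, lifted to the universal cover. Then $F_z=-\frac12u_zF$ and $F_{zz}=Q_xF$, and $F_{\bar z\bar z}=\overline{Q_x}F$ because $F$ is real. Define functions $c_1,c_2$ by $F=\sum c_iy_i$ and $F_z=\sum c_iy_i'$. Differentiating these two equations in $z$ gives $\sum(\partial_zc_i)y_i=0=\sum(\partial_zc_i)y_i'$, so the $c_i$ are antiholomorphic. The functions $d_i=\partial_{\bar z}^2c_i-\overline{Q_x}c_i$ are antiholomorphic and satisfy $\sum d_iy_i=0$, hence also $\sum d_iy_i'=0$, so $d_i=0$. Thus $\overline{c_i}$ solves the linear equation, and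 $F=y^*Hy$ with a constant matrix $H$. By uniqueness, $H=H^*$ because $F$ is real, and $M^*HM=H$ for all monodromy matrices $M$ because $F$ is single-valued on $E\setminus\Sigma$. By \eqref{eq:detH}, $\det H=1$, so $H$ is definite, and positive since $F>0$. A matrix preserving a positive definite form is conjugate to a unitary matrix, hence diagonalizable. By Lemma~\ref{lem:frob}, $x\in AP_\Sigma$. So $u=u_H$ with $H\in\mathcal{H}_x$.

\emph{From $H$ to $u$.} Let $x\in AP_\Sigma$ and $H\in\mathcal{H}_x$. Then $F=y^*Hy$ is positive and single-valued on $E\setminus\Sigma$, and $\Delta u_H+e^{u_H}=0$ there by \eqref{eq:detH}. In the basis of Lemma~\ref{lem:frob}, $F=|t|^{-1}\,v^*H'v$ with $v=(h_1,t^2h_2)^T$ and $H'$ positive definite, and $v^*H'v$ is smooth and positive near $t=0$. So $u_H-2\log|t|$ is smooth at $p_k$, and $u_H$ solves \eqref{eq:curv}. Finally $F_{zz}=Q_xF$ gives $\Pi(u_H)=x$.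

\emph{Topology.} On a compact subset of $E\setminus\Sigma$, $F$ and its derivatives depend linearly on $H$ and $F$ is bounded below, so $H\mapsto u_H$ is continuous. By \eqref{eq:Phi} at one fixed point, $H$ is a continuous function of the derivatives of $u_H$ of order at most $2$ at that point.
\end{proof}

In particular, if $\Pi^{-1}(x)\ne\emptyset$ then $\rho_x$ is conjugate to a representation into $SU(2)$, and all its traces are real.

\begin{lemma}\label{lem:fibers}
Let $n$ be even and $x\in AP_\Sigma$. If $x$ is trivial, then $\Pi^{-1}(x)$ is homeomorphic to $SL(2,\mathbb{C})/SU(2)$. Otherwise $\Pi^{-1}(x)$ is empty or homeomorphic to $\mathbb{R}$.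
\end{lemma}

\begin{proof}
If $x$ is trivial, $\mathcal{H}_x=\mathcal{H}$. Let $x$ be nontrivial and $\mathcal{H}_x\ne\emptyset$. One of $\mathsf{A},\mathsf{B}$, say $\mathsf{A}$, is not $\pm I$. Being conjugate into $SU(2)$, it has eigenvalues $\lambda^{\pm1}$ with $|\lambda|=1$ and $\lambda^2\ne1$. Change $y$ by a matrix of determinant $1$ so that $\mathsf{A}=\operatorname{diag}(\lambda,\lambda^{-1})$. Since $\mathsf{B}$ commutes with $\mathsf{A}$, it equals $\operatorname{diag}(\mu,\mu^{-1})$, and again $|\mu|=1$. The equation $\mathsf{A}^*H\mathsf{A}=H$ reads $\lambda^{-2}H_{12}=H_{12}$, so $H_{12}=0$, and every diagonal $H$ is invariant under $\mathsf{A}$, $\mathsf{B}$ and $-I$. Hence $\mathcal{H}_x=\{\operatorname{diag}(s,s^{-1}):s>0\}$.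
\end{proof}

\section{The apparent curve for four points}\label{sec:four}

Let $n=4$. The equation $P_1=0$ expresses $B$ as a polynomial in $\mathbb{T}$, so $AP_\Sigma$ is isomorphic to the subvariety $P_1=P_2=P_3=P_4$ of $\{\sum T_j=0\}\cong\mathbb{C}^3$. The right coordinates correspond to the three ways of splitting four points into two pairs:
\[
X=T_1+T_2,\quad Y=T_1+T_3,\quad Z=T_1+T_4,
\]
\[
T_1=\tfrac{X+Y+Z}2,\quad T_2=\tfrac{X-Y-Z}2,\quad T_3=\tfrac{-X+Y-Z}2,\quad T_4=\tfrac{-X-Y+Z}2.
\]
The coefficients will be sums of $\zeta$ along the three $4$-cycles,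
\[
2\alpha=\zeta_{13}+\zeta_{32}+\zeta_{24}+\zeta_{41},\qquad 2\beta=\zeta_{14}+\zeta_{43}+\zeta_{32}+\zeta_{21},\qquad 2\gamma=\zeta_{12}+\zeta_{24}+\zeta_{43}+\zeta_{31}.
\]
The relabeling $2\to3\to4\to2$ acts by $X\to Y\to Z\to X$ and $\alpha\to\beta\to\gamma\to\alpha$.

\begin{lemma}\label{lem:eqs}
In these coordinates $AP_\Sigma$ is defined by
\begin{equation}\label{eq:four}
(X-\alpha)(Y+\beta)=-4\alpha\beta,\qquad (Y-\beta)(Z+\gamma)=-4\beta\gamma,\qquad (Z-\gamma)(X+\alpha)=-4\gamma\alpha.
\end{equation}
\end{lemma}

\begin{proof}
The sign vectors $(+,-,-,+)$, $(+,+,-,-)$, $(+,-,+,-)$ are a basis of the vectors with coordinate sum $0$, so the corresponding combinations of the $P_k$ span all differences $P_k-P_l$. The relabeling permutes them cyclically, so it suffices to compute $G=\frac12\sum_ks_kP_k$ for $s=(+,-,-,+)$.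

The quadratic part of $G$ is $XY$, because $T_1^2+T_4^2=\frac12((X+Y)^2+Z^2)$ and $T_2^2+T_3^2=\frac12((X-Y)^2+Z^2)$. The constant part is $-\frac38\sum_{j<k}(s_j+s_k)\wp_{jk}=-\frac34(\wp_{14}-\wp_{23})$. The linear part is $-\frac12\sum_j\mu_jT_j$ with $\mu_j=\sum_{k\ne j}s_k\zeta_{kj}$, that is,
\[
\mu_1=\zeta_{12}+\zeta_{13}-\zeta_{14},\quad \mu_2=\zeta_{12}+\zeta_{23}-\zeta_{24},\quad \mu_3=\zeta_{13}-\zeta_{23}-\zeta_{34},\quad \mu_4=\zeta_{14}-\zeta_{24}-\zeta_{34}.
\]
Here $\mu_1-\mu_2=\mu_3-\mu_4=\zeta_{13}-\zeta_{14}-\zeta_{23}+\zeta_{24}=2\alpha$ and $\mu_1+\mu_2-\mu_3-\mu_4=2(\zeta_{12}+\zeta_{23}+\zeta_{34}-\zeta_{14})=-4\beta$. The coefficients of $X,Y,Z$ are $-\frac14$ times $\mu_1+\mu_2-\mu_3-\mu_4$, $\mu_1-\mu_2+\mu_3-\mu_4$ and $\mu_1-\mu_2-\mu_3+\mu_4$, so they are $\beta$, $-\alpha$ and $0$. Thus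
\[
G=XY+\beta X-\alpha Y-\tfrac34(\wp_{14}-\wp_{23}).
\]

It remains to show $\wp_{23}-\wp_{14}=4\alpha\beta$, for then $G=(X-\alpha)(Y+\beta)+4\alpha\beta$. We use the classical identity
\[
(\zeta(z_1)+\zeta(z_2)+\zeta(z_3))^2=\wp(z_1)+\wp(z_2)+\wp(z_3)\qquad\text{for } z_1+z_2+z_3=0 .
\]
(For fixed $z_2$ both sides are elliptic in $z_1$, symmetric under $z_1\leftrightarrow z_3$, with poles only at $0$ and $-z_2$, and both equal $z_1^{-2}+2\wp(z_2)+O(z_1)$ at $0$.) Let $S_{ijk}=\zeta_{ij}+\zeta_{jk}+\zeta_{ki}$, so that $S_{ijk}^2=\wp_{ij}+\wp_{jk}+\wp_{ki}$, and put $a=S_{123}$, $b=S_{134}$, $c=S_{142}$. Cancelling $\zeta_{1j}+\zeta_{j1}=0$ gives $a+b+c=S_{234}$, $a+c=-2\alpha$ and $a+b=-2\beta$. Since $a^2+b^2+c^2=2(\wp_{12}+\wp_{13}+\wp_{14})+S_{234}^2$, expanding $(a+b+c)^2$ gives $ab+bc+ca=-(\wp_{12}+\wp_{13}+\wp_{14})$. Therefore $4\alpha\beta=(a+c)(a+b)=a^2+ab+bc+ca=\wp_{23}-\wp_{14}$.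
\end{proof}

\begin{lemma}\label{lem:zeros}
Modulo $\Lambda$, we have $\alpha=0\iff p_1+p_2\equiv p_3+p_4$, $\beta=0\iff p_1+p_3\equiv p_2+p_4$, and $\gamma=0\iff p_1+p_4\equiv p_2+p_3$. Moreover $\alpha=\beta=\gamma=0$ if and only if $\Sigma$ is a coset of $E[2]$.
\end{lemma}

\begin{proof}
As a function of $p_1$, $2\alpha=\zeta(p_1-p_3)-\zeta(p_1-p_4)-\zeta(p_2-p_3)+\zeta(p_2-p_4)$ is elliptic of degree $2$ with poles $p_3,p_4$, and it vanishes at $p_1=p_2$. By (E3) its other zero is $p_3+p_4-p_2$. Since $p_1\not\equiv p_2$, this gives the first equivalence, and relabeling gives the others. Adding the three congruences in pairs gives $2p_1\equiv2p_4$, $2p_1\equiv2p_3$, $2p_1\equiv2p_2$, so four distinct points satisfying them form a coset of $E[2]$. Conversely, the four points $e_i$ of $E[2]$ have sum $0$ and $e_i=-e_i$, so $e_i+e_j=e_k+e_l$, and these relations survive translation.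
\end{proof}

\begin{proposition}\label{prop:shapes}
Up to cyclic relabeling, $AP_\Sigma$ has one of four shapes.
\begin{enumerate}
\item[(a)] $\alpha\beta\gamma\ne0$: it is isomorphic to $\mathbb{C}\setminus\{1,-1\}$, and smooth.
\item[(b)] $\alpha=0$, $\beta\gamma\ne0$: it is the union of the hyperbola $\{X=0,\ (Y-\beta)(Z+\gamma)=-4\beta\gamma\}$ and the line $\{Y=-\beta,\ Z=\gamma\}$, singular at $(0,-\beta,\gamma)$ only.
\item[(c)] $\alpha=\beta=0\ne\gamma$: it is the chain of lines $\{X=0,Z=-\gamma\}$, $\{X=Y=0\}$, $\{Y=0,Z=\gamma\}$, singular at $(0,0,\pm\gamma)$ only.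
\item[(d)] $\alpha=\beta=\gamma=0$: it is the union of the three coordinate axes, singular at the origin only.
\end{enumerate}
The tangent space at a singular point has dimension $2$ in cases \textup{(b)}, \textup{(c)} and dimension $3$ in case \textup{(d)}.
\end{proposition}

\begin{proof}
(a) With $\xi_1=X/\alpha$, $\xi_2=Y/\beta$, $\xi_3=Z/\gamma$ the equations \eqref{eq:four} become $(\xi_1-1)(\xi_2+1)=(\xi_2-1)(\xi_3+1)=(\xi_3-1)(\xi_1+1)=-4$. The first and third show that $\xi_1\mp1$ are invertible on $AP_\Sigma$ and that $\xi_2=-1-\frac4{\xi_1-1}$, $\xi_3=1-\frac4{\xi_1+1}$. Then $\xi_2-1=-2\frac{\xi_1+1}{\xi_1-1}$ and $\xi_3+1=2\frac{\xi_1-1}{\xi_1+1}$, so the second equation holds automatically. Hence $\xi_1$ is an isomorphism onto $\mathbb{C}\setminus\{1,-1\}$.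

(b) The equations are $X(Y+\beta)=0$, $X(Z-\gamma)=0$ and $(Y-\beta)(Z+\gamma)=-4\beta\gamma$. If $X\ne0$ then $Y=-\beta$, $Z=\gamma$, and the last equation holds since $(-2\beta)(2\gamma)=-4\beta\gamma$.

(c) The equations are $XY=0$, $Y(Z+\gamma)=0$, $X(Z-\gamma)=0$; distinguish $X\ne0$, $Y\ne0$ and $X=Y=0$.

(d) The equations are $XY=YZ=ZX=0$.

All components in (b)--(d) are smooth, so the singular points are their intersection points. The tangent space at such a point contains the tangent lines of the components, which span a plane in (b), (c) and all of $\mathbb{C}^3$ in (d). It lies in the kernel of $2\gamma\,dY-2\beta\,dZ$ in (b), and of $2\gamma\,dY$ at $(0,0,\gamma)$ and $-2\gamma\,dX$ at $(0,0,-\gamma)$ in (c).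
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}, assuming Theorem~\ref{thm:A}]
By Proposition~\ref{prop:shapes}, $AP_\Sigma$ is singular if and only if $\alpha\beta\gamma=0$, and Lemma~\ref{lem:zeros} gives (i). For (ii) we determine the critical sets of elliptic functions $f$ of degree $2$. By (E3) applied to $f-v$, $v\in\mathbb{C}$, the two points of every fiber have the same sum $s\in E$. A critical point $p$ has fiber $2[p]$, so $2p=s$. By (E4) there are four critical points, and $2p=s$ has four solutions, so the critical set is a coset of $E[2]$. Conversely, $\wp(z-c)$ has critical set $c+E[2]$. Theorem~\ref{thm:A} gives (ii).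
\end{proof}

The four shapes display the two kinds of singular points. In case (d) take $\Sigma=E[2]$ and $f=\wp$. For each $p_k$ the function $\wp(p_k+t)$ is even in $t$, so $S(\wp)$ is even about $p_k$ and all residues $T_k$ vanish: the trivial point is the triple point, where the tangent space has dimension $3$. In case (b) translate $\Sigma$ by a point $c$ with $2c=p_1+p_2$, so that $p_2=-p_1$ and $p_4=-p_3$. On the hyperbola $T_2=-T_1$ and $T_4=-T_3$, which says that $Q_x$ is even; on the line, away from the node, $Q_x$ is not even. The node is simply the place where the component of even potentials meets the other one. It is not a trivial point, because $\Sigma$ is not a coset of $E[2]$, so by Lemma~\ref{lem:fibers} the fiber of $\Pi$ over it is at most a line.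

Two things remain to be done. First, a copy of $\mathbb{R}^3$ in $\mathcal{SM}_\Sigma$ need not lie in one fiber of $\Pi$: lines over an open piece of a complex curve would fill three real dimensions. We must show that the image of $\Pi$ is thin. Second, for larger $n$ we have no explicit equations, and we need another way to see that components exist and meet. Both are achieved by studying $AP_\Sigma$ near infinity.

\section{The ends of the apparent curve}\label{sec:ends}

From now on $n$ is even. Call $\varepsilon\in\{\pm1\}^n$ \emph{balanced} if $\sum_i\varepsilon_i=0$; there are $N=\binom n{n/2}$ balanced vectors. For large $B$ the leading terms of the equations are $T_k^2=B$ and $\sum T_k=0$, which suggests points $\mathbb{T}\approx\sqrt B\,\varepsilon$ with $\varepsilon$ balanced. To construct them, suppose that the commuting matrices $\mathsf{A},\mathsf{B}$ are diagonal. The ratio $f=y_2/y_1$ is then multiplied by constants under $\Lambda$, so $g=f'/f$ is elliptic. If $f$ is finite and nonzero on $\Sigma$, then $g$ has simple zeros on $\Sigma$ and simple poles $q_i$ with residues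 $\varepsilon_i=\pm1$, so $g=c+\sum\varepsilon_i\zeta(z-q_i)$. When $c=1/w$ is large, $g\approx c+\varepsilon_i/(z-q_i)$ vanishes near $q_i-\varepsilon_iw$, so we look for $q_i\approx p_i+\varepsilon_iw$.

Fix a path in $\mathbb{C}\setminus(\Sigma+\Lambda)$ from a point $z_0$ to $z_0+1$, let $\ell$ be its image, a loop in $E\setminus\Sigma$, and put $\chi(x)=\operatorname{tr}\rho_x(\ell)$ for $x\in\mathcal{Q}$. The function $\chi$ is holomorphic on $\mathcal{Q}$: for the basis with $\Phi(z_0)=I$, the matrix $\rho_x(\ell)$ is the value of $\Phi$ at the end of the path, and solutions of a linear equation depend holomorphically on holomorphic parameters.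

\begin{lemma}\label{lem:ends}
Let $\varepsilon$ be balanced. There are unique germs $r_1,\dots,r_n$, holomorphic at $w=0$ with $r_k(0)=\varepsilon_k$, such that for all small $w\ne0$ the function
\[
g(z)=\frac1w+\sum_i\varepsilon_i\,\zeta(z-q_i),\qquad q_i=p_i+wr_i(w),
\]
vanishes at $p_1,\dots,p_n$. For small $w\ne0$ there is a point $x_\varepsilon(w)\in AP_\Sigma$ with
\begin{equation}\label{eq:Qg}
Q_{x_\varepsilon(w)}=\frac14g^2+\frac34\Bigl(\frac{g'}g\Bigr)^2-\frac{g''}{2g}.
\end{equation}
Its coordinates are meromorphic at $w=0$, with $T_k=\frac{\varepsilon_k}{2w}+O(1)$ and $B=\frac1{4w^2}+O(\frac1w)$. Moreover $|\chi(x_\varepsilon(w))|\to\infty$ as $w\to0$ through positive reals.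
\end{lemma}

\begin{proof}
\emph{The germs.} The conditions are $1+w\sum_i\varepsilon_i\zeta(p_k-p_i-wr_i)=0$ for $k=1,\dots,n$. The terms with $i\ne k$ are holomorphic near $(w,r)=(0,\varepsilon)$ and vanish for $w=0$. The term with $i=k$ is $\varepsilon_kw\zeta(-wr_k)=-\varepsilon_k/r_k+O(w^4)$, also holomorphic. For $w=0$ the system is $1-\varepsilon_k/r_k=0$. It is solved by $r=\varepsilon$, with Jacobian matrix $\operatorname{diag}(\varepsilon_1,\dots,\varepsilon_n)$, and the implicit function theorem applies.

\emph{The point.} Let $w\ne0$ be small. The $q_i$ are distinct in $E$ and not in $\Sigma$. Since $\varepsilon$ is balanced, $g$ is elliptic of degree $n$, so its zeros are exactly the $p_k$, all simple. The function $f(z)=e^{z/w}\prod_i\sigma(z-q_i)^{\varepsilon_i}$ is meromorphic on $\mathbb{C}$ with $f'=fg$. Its zeros and poles are simple and lie over the $q_i$, so its critical points are the zeros of $g$, and they are simple. For $y=f'^{-1/2}=(fg)^{-1/2}$ we have $y'/y=-\frac g2-\frac{g'}{2g}$, hence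
\[
-\frac12S(f)=\Bigl(\frac{y'}y\Bigr)'+\Bigl(\frac{y'}y\Bigr)^2=\Bigl(-\frac{g'}2-\frac{g''}{2g}+\frac{g'^2}{2g^2}\Bigr)+\Bigl(\frac{g^2}4+\frac{g'}2+\frac{g'^2}{4g^2}\Bigr),
\]
which is the right side of \eqref{eq:Qg} and is elliptic. Lemma~\ref{lem:schwarz} gives $x_\varepsilon(w)$.

\emph{Asymptotics.} Near $p_k$ the solution $y$ is $t^{-1/2}$ times a nonvanishing holomorphic function, so by Lemma~\ref{lem:frob} it is a constant times $t^{-1/2}(1-T_kt+O(t^2))$, and $y'/y=-\frac1{2t}-T_k+O(t)$. Since $g(p_k)=0$ and $g'/g=\frac1t+\frac{g''(p_k)}{2g'(p_k)}+O(t)$, we get $T_k=\frac{g''(p_k)}{4g'(p_k)}$. Now $p_k-q_k=-wr_k$, so $\wp(s)\sim s^{-2}$ and $\wp'(s)\sim-2s^{-3}$ give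
\[
g'(p_k)=-\sum_i\varepsilon_i\wp(p_k-q_i)=-\frac{\varepsilon_k}{w^2}(1+O(w)),\qquad g''(p_k)=-\sum_i\varepsilon_i\wp'(p_k-q_i)=-\frac2{w^3}(1+O(w)),
\]
both meromorphic in $w$. This gives the claim on $T_k$, and $P_1=0$ gives $B=T_1^2+O(1/w)$.

\emph{The trace.} By (E1) and $\sum\varepsilon_i=0$ we have $f(z+1)=\lambda f(z)$ with $\lambda=\exp(\frac1w-\eta_1\sum_i\varepsilon_iq_i)$. For small $w$ the $q_i$ stay away from $\ell$. Continuation along $\ell$ multiplies $y^2=1/f'$ by $\lambda^{-1}$, so it multiplies $y$ by $\nu^{-1}$ and $fy$ by $\lambda\nu^{-1}=\nu$, where $\nu^2=\lambda$. Hence $\chi(x_\varepsilon(w))^2=\lambda+2+\lambda^{-1}$, and $|\lambda|=\exp(\frac1w+O(1))\to\infty$ as $w\to0^+$.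
\end{proof}

\begin{corollary}\label{cor:Npoints}
For $s\in\mathbb{C}$ with $|s|$ large there are $w_\varepsilon(s)\ne0$, tending to $0$ as $s\to\infty$, such that the $N$ points $x_\varepsilon(w_\varepsilon(s))$, $\varepsilon$ balanced, are distinct and have $B=s^2$.
\end{corollary}

\begin{proof}
On $x_\varepsilon(w)$ write $B=h(w)/(4w^2)$ with $h$ holomorphic, $h(0)=1$. The map $w\mapsto2w/\sqrt{h(w)}$ is biholomorphic near $0$; let $w_\varepsilon(s)$ be the preimage of $1/s$. Then $B=s^2$ and $s=\frac1{2w}+O(1)$, so $\mathbb{T}=s\varepsilon+O(1)$. Two of these points differ by $2|s|-O(1)$ in some coordinate $T_k$.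
\end{proof}

Replacing $g$ by $-g$ does not change \eqref{eq:Qg} and shows $x_{-\varepsilon}(-w)=x_\varepsilon(w)$. So the $N$ branches come in pairs with the same image; for $n=4$ this gives the three ends seen in each shape of Proposition~\ref{prop:shapes}.

\section{Structure of the ring $\mathcal{O}$}\label{sec:structure}

We compare $\mathcal{O}$ with the ring defined by the leading terms of its equations. Give $T_k$ weight $1$ and $B$ weight $2$, and let
\[
R=\mathbb{C}[\mathbb{T},B]/\Bigl(\sum_kT_k,\ T_1^2-B,\dots,T_n^2-B\Bigr),
\]
a graded ring that does not depend on $\Sigma$. For $n=4$ it is $\mathbb{C}[X,Y,Z]/(XY,YZ,ZX)$. The ring $R$ bounds $\mathcal{O}$ from above. Since there are as many equations as unknowns, this bound is not automatically sharp: the lower-order terms might be incompatible with the relations among the leading terms. The points of Corollary~\ref{cor:Npoints} supply the matching lower bound.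

\begin{lemma}\label{lem:R}
$R$ is free of rank $N$ over $\mathbb{C}[B]$, with a basis of homogeneous elements, and $R$ is reduced.
\end{lemma}

\begin{proof}
A finitely generated module $M$ over the principal ideal domain $\mathbb{C}[B]$ is the sum of a free module of rank $\varrho$ and a torsion module; $\dim M/(B-b)M$ equals $\varrho$ for all but finitely many $b$, and equals $\varrho$ for all $b$ only if the torsion is zero. So we compute these dimensions for $R$. The ring $A=\mathbb{C}[\mathbb{T},B]/(T_1^2-B,\dots,T_n^2-B)$ is free over $\mathbb{C}[B]$ on the $2^n$ squarefree monomials, and $R=A/eA$ with $e=\sum T_k$. Thus $R/(B-b)R$ is the cokernel of multiplication by $e$ on $A/(B-b)A$.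

For $b=s^2\ne0$, $A/(B-b)A$ is the ring of functions on the $2^n$ points $s\varepsilon$, $\varepsilon\in\{\pm1\}^n$. The function $e$ vanishes exactly at the balanced $\varepsilon$, so the cokernel has dimension $N$.

For $b=0$, $A/BA=(\mathbb{C}[T]/T^2)^{\otimes n}$. View $\mathbb{C}[T]/T^2$ as the standard representation of $\mathfrak{sl}_2$, with $1$ and $T$ of weights $-1$ and $1$ and raising operator $1\mapsto T\mapsto0$. On the tensor product the raising operator is multiplication by $e$. The tensor product is a direct sum of irreducible representations; each has one-dimensional weight spaces of weights $-d,-d+2,\dots,d$, and the raising operator maps each onto the next. So the cokernel of $e$ has dimension equal to the number of summands. A monomial of degree $j$ has weight $2j-n$, which is even because $n$ is even. Hence each summand contains the weight $0$ exactly once, and the number of summands is the number of squarefree monomials of degree $n/2$, which is $N$.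

So $R$ is free of rank $N$. Homogeneous lifts of a homogeneous basis of $R/BR$ generate $R$, by induction on the degree, and $N$ generators of a free module of rank $N$ form a basis.

By freeness $R\subset R[B^{-1}]$. In $A[B^{-1}]$ the element $T_1$ is a unit, and $\theta_k=T_k/T_1$ satisfies $\theta_k^2=1$. Hence $A[B^{-1}]=\mathbb{C}[T_1^{\pm1}][\theta_2,\dots,\theta_n]/(\theta_k^2-1)$ is a product of copies of $\mathbb{C}[T_1^{\pm1}]$ indexed by signs $\theta_k=\pm1$. In each factor $e=T_1(1+\theta_2+\dots+\theta_n)$ is $0$ or a unit. So $R[B^{-1}]$ is a product of copies of $\mathbb{C}[T_1^{\pm1}]$, which is reduced.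
\end{proof}

Let $F_d\subset\mathcal{O}$ be the image of the polynomials of weight at most $d$, with $F_{-1}=0$, and let $\operatorname{gr}\mathcal{O}=\bigoplus_dF_d/F_{d-1}$ be the associated graded ring. The \emph{symbol} of $v\in F_d\setminus F_{d-1}$ is its nonzero class in $F_d/F_{d-1}$; the square of the symbol is the class of $v^2$ in $F_{2d}/F_{2d-1}$. Since $P_k-(T_k^2-B)$ has weight at most $1$, the relations of $R$ hold in $\operatorname{gr}\mathcal{O}$, and there is a graded surjection $\psi:R\to\operatorname{gr}\mathcal{O}$.

\begin{lemma}\label{lem:gr}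
$\mathcal{O}$ is free of rank $N$ over $\mathbb{C}[B]$, and $\psi$ is an isomorphism.
\end{lemma}

\begin{proof}
Represent a homogeneous basis of $R$ by homogeneous polynomials $e_1,\dots,e_N$ of weights $d_1,\dots,d_N$. By surjectivity of $\psi$ and induction on $d$, the images in $\mathcal{O}$ of the $B^je_i$ with $2j+d_i\le d$ span $F_d$. So $e_1,\dots,e_N$ generate $\mathcal{O}$ over $\mathbb{C}[B]$. The number of points of $AP_\Sigma$ with $B=b$ is at most $\dim\mathcal{O}/(B-b)\mathcal{O}$, so by Corollary~\ref{cor:Npoints} this dimension is at least $N$ for all large $|b|$, and $\mathcal{O}$ has rank at least $N$. A relation among the $N$ generators would lower the rank, so they form a basis. Then the elements $B^je_i$ are linearly independent over $\mathbb{C}$, and $\dim F_d/F_{d-1}=\#\{(i,j):2j+d_i=d\}=\dim R_d$. Hence $\psi$ is bijective in each degree.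
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Freeness is Lemma~\ref{lem:gr}, and $\operatorname{gr}\mathcal{O}\cong R$ is reduced. If $\mathcal{O}$ had a nonzero nilpotent element, it would have $v\ne0$ with $v^2=0$, and the symbol of $v$ would be nonzero with square $0$. So $\mathcal{O}$ is reduced, and by the Nullstellensatz it is the coordinate ring of $AP_\Sigma$. Let $v^2=v\ne0$ with $v\in F_d\setminus F_{d-1}$. If $d>0$, then $v^2=v\in F_d\subset F_{2d-1}$, so again the symbol has square $0$. Hence $v\in F_0=\mathbb{C}$ and $v=1$. A decomposition of $AP_\Sigma$ into two disjoint nonempty closed subvarieties would give a nontrivial idempotent, so $AP_\Sigma$ is connected.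

Let $\Gamma$ be an irreducible component, with minimal prime $\mathfrak{p}\subset\mathcal{O}$. Elements of a minimal prime are zero divisors, and by freeness nonzero elements of $\mathbb{C}[B]$ are not. So $\mathbb{C}[B]\to\mathcal{O}/\mathfrak{p}$ is injective and finite: $\Gamma$ is a curve, and $B:\Gamma\to\mathbb{C}$ is surjective. Finally, if $AP_\Sigma$ is reducible, then by connectedness a component $\Gamma$ meets the union of the others, and a common point of two components is singular.
\end{proof}

Since $\mathcal{O}$ is reduced, the defining equations generate the ideal of $AP_\Sigma$. So the tangent space of $AP_\Sigma$ at $x$ is the common kernel of $dP_1,\dots,dP_n$ on $\mathcal{Q}$.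

\begin{lemma}\label{lem:component}
Every irreducible component $\Gamma$ of $AP_\Sigma$ contains $x_\varepsilon(w)$ for some balanced $\varepsilon$ and all small $w\ne0$.
\end{lemma}

\begin{proof}
The fiber of $B:AP_\Sigma\to\mathbb{C}$ over $s^2$ has at most $\dim\mathcal{O}/(B-s^2)\mathcal{O}=N$ points, so for large $|s|$ it consists of the points of Corollary~\ref{cor:Npoints}. Since $B:\Gamma\to\mathbb{C}$ is surjective, there are a balanced $\varepsilon$ and $w_j\to0$, $w_j\ne0$, with $x_\varepsilon(w_j)\in\Gamma$. A polynomial vanishing on $\Gamma$, composed with $x_\varepsilon$, is meromorphic at $0$ and vanishes at all $w_j$, so it vanishes identically.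
\end{proof}

\begin{remark}
For odd $n$ there are no balanced vectors, so $T_k^2=B$, $\sum T_k=0$ has only the solution $0$. Then $R$ is finite-dimensional, so is $\mathcal{O}$ because $\psi$ is still surjective, and $AP_\Sigma$ is finite.
\end{remark}

\section{The criterion for a three-dimensional family}\label{sec:criterion}

Let $AP_{\mathrm{reg}}$ be the set of nonsingular points of the curve $AP_\Sigma$. It is a Riemann surface, the complement of finitely many points. It is the disjoint union of the open subsets $\Gamma_{\mathrm{reg}}=\Gamma\cap AP_{\mathrm{reg}}$, and each $\Gamma_{\mathrm{reg}}$ is connected, because an irreducible complex curve with finitely many points removed is connected in the classical topology.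

\begin{lemma}\label{lem:thin}
The image $\Pi(\mathcal{SM}_\Sigma)$ contains no nonempty open subset of $AP_{\mathrm{reg}}$.
\end{lemma}

\begin{proof}
Otherwise it contains a nonempty open subset $U$ of some $\Gamma_{\mathrm{reg}}$. The holomorphic function $\chi$ is real on $U$ by Proposition~\ref{prop:dict}, hence locally constant on $U$ by the open mapping theorem, hence constant on $\Gamma_{\mathrm{reg}}$. By Lemma~\ref{lem:component}, $\Gamma$ contains a branch $x_\varepsilon(w)$, which for small $w$ avoids the singular points since $B\to\infty$. But $\chi$ is unbounded on this branch by Lemma~\ref{lem:ends}.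
\end{proof}

If there is no trivial point, $\mathcal{SM}_\Sigma$ is therefore a union of lines over a set without interior in a real surface, and should have dimension at most $1+1$. The subset in the conjecture is only assumed to be homeomorphic to $\mathbb{R}^3$, with no smoothness, so we use the topological dimension of separable metric spaces. It is a topological invariant, monotone under inclusion, with $\dim[0,1]^k=\dim\mathbb{R}^k=k$, and it has the following properties.
\begin{enumerate}
\item[(D1)] A subset of $\mathbb{R}^2$ with empty interior has dimension at most $1$ \cite[Theorem IV 3]{HW}.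
\item[(D2)] A space that is a countable union of closed subsets of dimension at most $k$ has dimension at most $k$ \cite[Theorem III 2]{HW}.
\item[(D3)] If $\pi:K\to K'$ is a closed continuous map whose fibers have dimension at most $k$, then $\dim K\le\dim K'+k$ \cite[Theorem VI 7]{HW}.
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
If an elliptic function of degree $n/2$ with critical set $\Sigma$ exists, then $AP_\Sigma$ has a trivial point $x$ by Lemma~\ref{lem:trivial}, and $\Pi^{-1}(x)$ is a copy of $SL(2,\mathbb{C})/SU(2)$ by Lemma~\ref{lem:fibers}.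

Suppose that no such function exists. Then no point of $AP_\Sigma$ is trivial, and every nonempty fiber of $\Pi$ is homeomorphic to $\mathbb{R}$. Suppose also that $\mathcal{SM}_\Sigma$ contains a copy of $SL(2,\mathbb{C})/SU(2)\cong\mathbb{R}^3$, and in it a subset $K$ homeomorphic to $[0,1]^3$. Since $\Pi$ is continuous, $K'=\Pi(K)$ is compact. Cover $AP_{\mathrm{reg}}$ by countably many closed disks $D_i$ contained in coordinate charts. Each $K'\cap D_i$ is compact, with empty interior by Lemma~\ref{lem:thin}, so it has dimension at most $1$ by (D1). The set $K'$ is the union of these sets and finitely many points, so $\dim K'\le1$ by (D2). The map $\Pi:K\to K'$ is closed because $K$ is compact, and its fibers are homeomorphic to subsets of $\mathbb{R}$. By (D3), $3=\dim K\le1+1$, a contradiction.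
\end{proof}

This also completes the proofs of Theorem~\ref{thm:C} and Corollary~\ref{cor:false}.

\section{The tangent space at a trivial point}\label{sec:tangent}

The tangent space of $AP_\Sigma$ at $x$ is the kernel of $(dP_1,\dots,dP_n):\mathcal{Q}\to\mathbb{C}^n$. Both spaces have dimension $n$, so the dimension of the kernel is the number of independent linear relations among the $dP_k$. A tangent vector to $\mathcal{Q}$ is an elliptic function with simple poles on $\Sigma$, the variation of $Q_x$, and relations come from the residue theorem once we pair it with a suitable second elliptic function. Products of solutions have the right expansions.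

\begin{lemma}\label{lem:tangent}
Let $n$ be even, let $x=(\mathbb{T},B)\in AP_\Sigma$, and let $V_x$ be the space of monodromy-invariant elements in the span of $y_1^2,y_1y_2,y_2^2$. Then the tangent space of $AP_\Sigma$ at $x$ has dimension at least $\dim V_x$.
\end{lemma}

\begin{proof}
Let $v\in V_x$. It is holomorphic and single-valued on $E\setminus\Sigma$. By Lemma~\ref{lem:frob}, near $p_k$ it is a combination of $\phi_1^2=t^{-1}-2T_k+O(t)$, $\phi_1\phi_2=O(t)$ and $\phi_2^2=O(t^3)$. So $v$ is elliptic and $v=a_k(t^{-1}-2T_k)+O(t)$. The linear map $v\mapsto(a_1,\dots,a_n)$ is injective: if all $a_k$ vanish, then $v$ is constant and vanishes at $p_1$.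

For $(\dot{\mathbb{T}},\dot B)\in\mathcal{Q}$ let $\phi=\sum_j\dot T_j\zeta(z-p_j)+\dot B$, an elliptic function. At $p_k$ we have $\phi=\dot T_kt^{-1}+c_k+O(t)$ with $c_k=\sum_{j\ne k}\dot T_j\zeta_{kj}+\dot B$, while $dP_k(\dot{\mathbb{T}},\dot B)=2T_k\dot T_k-c_k$. Therefore
\[
\operatorname{Res}_{p_k}(v\phi)=a_k(c_k-2T_k\dot T_k)=-a_k\,dP_k(\dot{\mathbb{T}},\dot B),
\]
and (E2) gives $\sum_ka_k\,dP_k=0$ on $\mathcal{Q}$. These are $\dim V_x$ independent relations.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:E}]
By Theorem~\ref{thm:A} and Lemma~\ref{lem:trivial} there is a trivial point $x$. The matrices $\pm I$ fix all products of two solutions, and $y_1^2,y_1y_2,y_2^2$ are linearly independent because $y_2/y_1$ is not constant. So $\dim V_x=3$, and the tangent space at $x$ has dimension at least $3$. Since $AP_\Sigma$ is a curve by Theorem~\ref{thm:B}, $x$ is singular.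
\end{proof}

\begin{remark}
For even $n$ we always have $\dim V_x\ge1$. If one of the commuting matrices $\mathsf{A},\mathsf{B}$ has distinct eigenvalues, both are diagonal in a suitable basis and $y_1y_2$ is invariant. Otherwise all eigenvalues are $\pm1$, and the square of a common eigenfunction is invariant. This relation explains why $n$ equations on the $n$-dimensional space $\mathcal{Q}$ leave a curve.
\end{remark}

\section{Small symmetric configurations}\label{sec:clusters}

Let $n=2m\ge4$. We generalize case (b) of Proposition~\ref{prop:shapes} by detecting even and non-even potentials on the ends of the curve.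

\begin{proposition}\label{prop:symmetric}
Let $m\ge2$ and let $\Sigma$ consist of $2m$ distinct points of $E$ with lifts satisfying $p_{m+i}=-p_i$ for $i=1,\dots,m$. Then $AP_\Sigma$ is reducible, hence singular.
\end{proposition}

\begin{proof}
Let $i\mapsto i^*$ be the involution exchanging $i$ and $m+i$, so $p_{i^*}=-p_i$. Choose $\varepsilon$ with $\varepsilon_{i^*}=-\varepsilon_i$; it is balanced. Let $r_k$, $q_k$, $g$ be as in Lemma~\ref{lem:ends}, and put $\tilde r_k=-r_{k^*}$. Then $\tilde r_k(0)=\varepsilon_k$ and $\tilde q_k=p_k+w\tilde r_k=-q_{k^*}$. Since $\zeta$ is odd,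
\[
\frac1w+\sum_i\varepsilon_i\,\zeta(p_k-\tilde q_i)=\frac1w-\sum_i\varepsilon_i\,\zeta(p_{k^*}-q_{i^*})=\frac1w+\sum_i\varepsilon_{i^*}\zeta(p_{k^*}-q_{i^*})=g(p_{k^*})=0 .
\]
By uniqueness $\tilde r_k=r_k$, so $q_{k^*}=-q_k$, and
\[
g(-z)=\frac1w-\sum_i\varepsilon_i\zeta(z+q_i)=\frac1w+\sum_i\varepsilon_{i^*}\zeta(z-q_{i^*})=g(z).
\]
By \eqref{eq:Qg}, $Q_{x_\varepsilon(w)}$ is even, so its residues at $p_1$ and $-p_1$ are opposite: $T_1+T_{m+1}=0$ at the points $x_\varepsilon(w)$, which are infinitely many since $B\to\infty$. Because $m\ge2$, there is also a balanced $\varepsilon'$ with $\varepsilon'_1=\varepsilon'_{m+1}=1$, and on $x_{\varepsilon'}(w)$ we have $T_1+T_{m+1}=\frac1w+O(1)\ne0$. On an irreducible curve a regular function with infinitely many zeros vanishes identically. So $AP_\Sigma$ is reducible, and Theorem~\ref{thm:B} applies.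
\end{proof}

By Theorem~\ref{thm:A} it remains to find symmetric sets that are not critical sets of elliptic functions of degree $m$. Some restriction is needed: $\{\pm\frac14,\pm(\frac14+\frac\tau2)\}$ is the coset $\frac14+E[2]$. Counting parameters does not settle the matter for large $m$. Up to M\"obius transformations, a function of degree $m$ is given by a divisor class of degree $m$ and a plane in an $m$-dimensional space of functions, which makes $1+2(m-2)=2m-3$ parameters, while translates of symmetric sets depend on $m+1$. We show instead, by a compactness argument, that critical sets cannot shrink to a point. The difficulty is that the degree may drop in a limit, when zeros and poles cancel. The Wronskian of numerator and denominator keeps track of this.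

Let $L(k[0])$ be the finite-dimensional space of elliptic functions with no poles except one of order at most $k$ at $0$.

\begin{lemma}\label{lem:wronski}
Let $h_1,h_2\in L(m[0])$ be linearly independent, $f=h_1/h_2$ and $W=h_1'h_2-h_1h_2'$. Let $\mathfrak{b}$ be the greatest common divisor of the effective divisors $D_i=\operatorname{div}h_i+m[0]$. Then $W\ne0$ and $\operatorname{div}W+2m[0]=R(f)+2\mathfrak{b}$.
\end{lemma}

\begin{proof}
The function $f$ is not constant, $W=f'h_2^2$, and the pole divisor of $f$ is $\mathfrak{p}=D_2-\mathfrak{b}$. We have $\operatorname{div}f'=R(f)-2\mathfrak{p}$: at a pole of order $e$ both sides have coefficient $-e-1$, and at other points both have coefficient $e_p-1$. Hence $\operatorname{div}W=R(f)-2\mathfrak{p}+2(\mathfrak{p}+\mathfrak{b})-2m[0]$.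
\end{proof}

\begin{proposition}\label{prop:cluster}
For every $\tau$ and $m$ there is $r>0$ such that no set of $2m$ points of $E$ contained in a disk of radius $r$ is the critical set of an elliptic function of degree $m$.
\end{proposition}

\begin{proof}
Suppose that $f_j$ are elliptic functions of degree $m$ whose critical sets $\Sigma_j$ lie in disks of radii tending to $0$. Replacing $f_j(z)$ by $f_j(z+s_j)$ translates $\Sigma_j$ and subtracts $ms_j$ from the sum of the poles, so we may assume that the pole divisor $\mathfrak{p}_j$ of $f_j$ has sum $0$. Since $E$ is compact, a subsequence of the $\Sigma_j$ shrinks to a point $p_\infty$. By (E3) there is $h_{2,j}$ with divisor $\mathfrak{p}_j-m[0]$. Then $h_{2,j}$ and $h_{1,j}=f_jh_{2,j}$ lie in $L(m[0])$, and $\mathfrak{b}=0$ for this pair, because $\operatorname{div}h_{1,j}+m[0]$ is the zero divisor of $f_j$. By Lemma~\ref{lem:wronski} their Wronskian $W_j$ satisfies $\operatorname{div}W_j+2m[0]=R(f_j)$, which is supported on $\Sigma_j$.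

Fix a Hermitian inner product on $L(m[0])$ and replace $h_{1,j},h_{2,j}$ by an orthonormal basis of the plane they span; this multiplies $W_j$ by a nonzero constant. Along a subsequence $h_{i,j}\to h_i$ with $h_1,h_2$ orthonormal, hence independent, and their Wronskian $W$ is nonzero. We have $W_j\to W$ locally uniformly on $E\setminus\{0\}$. Near $0$ write $h_{i,j}=z^{-m}k_{i,j}$ with $k_{i,j}$ holomorphic and uniformly convergent; then $z^{2m}W_j=k_{1,j}'k_{2,j}-k_{1,j}k_{2,j}'$ converges uniformly to $z^{2m}W$. By Hurwitz's theorem every point in the support of $\operatorname{div}W+2m[0]$ is a limit of points of the $\Sigma_j$, so this support is contained in $\{p_\infty\}$. By Lemma~\ref{lem:wronski}, the function $f=h_1/h_2$, of some degree $d\ge1$, has $R(f)$ supported in $\{p_\infty\}$. Then $\deg R(f)=e_{p_\infty}-1\le d-1$, while $\deg R(f)=2d$ by (E4). This is a contradiction, whatever the value of $d$.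
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:D}]
Let $r$ be as in Proposition~\ref{prop:cluster}, and let $\Sigma=\{\pm a_1,\dots,\pm a_m\}$ consist of $2m$ distinct points with $0<|a_i|<r$. By Proposition~\ref{prop:symmetric}, $AP_\Sigma$ is singular. By Proposition~\ref{prop:cluster}, $\Sigma$ is not the critical set of an elliptic function of degree $m$, so by Theorem~\ref{thm:A} the space $\mathcal{SM}_\Sigma$ contains no copy of $SL(2,\mathbb{C})/SU(2)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BM} Brezis and Merle, Comm. PDE \textbf{16} (1991).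

\bibitem{FL} Erjuan Fu and Chang-Shou Lin, \emph{Classification of spherical metrics on tori with four singularities, I: half periods}, arXiv:2607.19073 (2026).

\bibitem{HW} Hurewicz and Wallman, \emph{Dimension Theory}.

\end{thebibliography}
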